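# A zero-dimensional space with a $\lambda$-complete clopen algebra that is not basically disconnected

## The guess that countable unions of clopen sets control all cozero sets

Let $X$ be a Hausdorff space with a base of clopen sets. Suppose we know that the closure of every *countable union of clopen sets* is open. Must the closure of every *cozero set* $\{h\neq 0\}$, with $h:X\to\mathbb R$ continuous, be open as well?

The natural guess is yes. A cozero set $\{h\ne0\}$ is the increasing union of the sets $\{|h|>1/n\}$, and the closure of each of these lies inside the next. One expects to squeeze a clopen set between two consecutive ones, using the clopen base and the completeness we have. Then $\{h\ne 0\}$ is itself a countable union of clopen sets, and we are done.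

The question comes from G. Bezhanishvili, F. Dashiell, A. Razafindrakoto, J. Walters-Wayland, "Semilattice base hierarchy for frames and its topological ramifications", arXiv:2308.01627 (2023), where it is asked for frames and noted to be open even for spaces. We shall see that the guess is right under several natural hypotheses and wrong in general. First come some spaces that can be checked by hand.

*Discrete spaces.* Every set is clopen, so both conditions hold.

*A convergent sequence* $\omega\cup\{\infty\}$. The set of even numbers is a countable union of clopen sets, and its closure adds the point $\infty$ but no odd number, so it is not open. The first condition fails.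

*First countable spaces.* Let $X$ be first countable, Hausdorff, with a clopen base, and let $x$ be a non-isolated point. Choose a decreasing base $B_0\supsetneq B_1\supsetneq\cdots$ of clopen neighborhoods of $x$. The sets $E=\bigcup_n (B_{2n}\setminus B_{2n+1})$ and $O=\bigcup_n(B_{2n+1}\setminus B_{2n+2})$ are disjoint countable unions of clopen sets, and $x$ is in the closure of both. As $O$ is open, $\overline E\cap O=\emptyset$. If $\overline E$ were open it would be a neighborhood of $x$ and would meet $O$. So the first condition fails. Thus a first countable space satisfying the first condition is discrete, and the guess holds.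

*P-spaces*, that is, spaces in which countable intersections of open sets are open. Here $\{h\neq0\}=\bigcup_n\{|h|\ge 1/n\}$ is closed, because its complement $\bigcap_n\{|h|<1/n\}$ is open. So every cozero set is clopen, and the guess holds.

## Frames, pseudocomplements and cozero elements

A *frame* is a complete lattice $L$ in which finite meets distribute over arbitrary joins. The example to keep in mind is $\mathcal O(X)$, the lattice of open sets of a space $X$; frames of this form are called *spatial*. The *pseudocomplement* $a^*$ is the largest $x$ with $x\wedge a=0$. In $\mathcal O(X)$ we have $A^*=X\setminus\overline A$ and $A^{**}=\operatorname{int}\overline A$. For example, in $\mathcal O(\mathbb R)$ with $a=(0,1)\cup(1,2)$ we get $a^{**}=(0,2)$ and $a^*=(-\infty,0)\cup(2,\infty)$, so $a^*\vee a^{**}\neq1$.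

The usual rules are: $x\le y$ implies $y^*\le x^*$; $x\le x^{**}$; $x^{***}=x^*$; $x^*\wedge x^{**}=0$. An element $c$ is *complemented* if $c\vee c^*=1$, and then $c=c^{**}$. The complemented elements form a Boolean algebra $CL$; for $L=\mathcal O(X)$ it is the algebra $\mathsf{Clop}(X)$ of clopen sets. Since $a^{***}=a^*$, we have $a^*\vee a^{**}=1$ if and only if $a^{**}\in CL$. We shall also use
$$x^*\vee y=1\ \Longrightarrow\ x^{**}\le y, \tag{1}$$
which holds because $x^{**}=x^{**}\wedge(x^*\vee y)=x^{**}\wedge y$. In $\mathcal O(X)$ the relation $x^*\vee y=1$ says $\overline x\subseteq y$.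

**Definition.** $L$ is *zero-dimensional* if every element is a join of complemented elements. $L_\sigma$ is the set of joins of countable subsets of $CL$. A *cozero element* is one of the form $\varphi((-\infty,0)\cup(0,\infty))$ with $\varphi:\mathcal O(\mathbb R)\to L$ a frame homomorphism; $\mathsf{Coz}\,L$ is the set of these. $L$ is *strongly zero-dimensional* if $L_\sigma=\mathsf{Coz}\,L$.

For a space $X$ and a continuous $h:X\to\mathbb R$, the homomorphism $h^{-1}$ shows that the cozero set $\{h\ne0\}$ is a cozero element of $\mathcal O(X)$. As $\mathbb R$ is sober, every $\varphi$ is of this form, so $\mathsf{Coz}\,\mathcal O(X)$ consists exactly of the cozero sets.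

**Definition.** $L$ is *basically disconnected* (BD) if $a^*\vee a^{**}=1$ for all $a\in\mathsf{Coz}\,L$. It is $BD_0$ if $a^*\vee a^{**}=1$ for all $a\in L_\sigma$. It is *extremally disconnected* if $a^*\vee a^{**}=1$ for all $a\in L$.

In $\mathcal O(X)$ the equation $A^*\vee A^{**}=1$ says that $\overline A$ is open. So the question is whether every zero-dimensional $BD_0$ frame is BD. The condition can also be phrased by completeness.

**Lemma 1.** Let $L$ be zero-dimensional and $\lambda$ an infinite cardinal. Then $a^*\vee a^{**}=1$ for every join $a$ of at most $\lambda$ complemented elements if and only if every subset of $CL$ of size at most $\lambda$ has a join in the Boolean algebra $CL$.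

*Proof.* Let $S\subseteq CL$ with $|S|\le\lambda$, and let $a=\bigvee S$ in $L$. If $a^*\vee a^{**}=1$, then $a^{**}\in CL$ is an upper bound of $S$; any upper bound $c\in CL$ satisfies $a\le c$, so $a^{**}\le c^{**}=c$. Hence $a^{**}$ is the join of $S$ in $CL$. Conversely, let $c$ be the join of $S$ in $CL$. If $c\wedge a^*\ne0$, there is a nonzero $e\in CL$ with $e\le c\wedge a^*$, and then $c\wedge e^*$ is an upper bound of $S$ in $CL$ strictly below $c$, which is impossible. So $c\wedge a^*=0$, that is, $c\le a^{**}$. As $a\le c$ also gives $a^{**}\le c$, we get $a^{**}=c\in CL$. $\square$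

For $\lambda=\aleph_0$ this says that a zero-dimensional $L$ is $BD_0$ exactly when $CL$ is $\sigma$-complete. The two kinds of join differ: in $\beta\omega$ the union of the clopen sets $\{n\}$, $n\in\omega$, is $\omega$, while their join in $\mathsf{Clop}(\beta\omega)$ is $\beta\omega$.

**Lemma 2.** (i) Every $a\in\mathsf{Coz}\,L$ is a join $a=\bigvee_{n\ge1}a_n$ with $a_n\in\mathsf{Coz}\,L$, $a_n\le a_{n+1}$ and $a_n^*\vee a_{n+1}=1$. (ii) $L_\sigma\subseteq\mathsf{Coz}\,L$.

*Proof.* (i) Let $a=\varphi(\mathbb R\setminus\{0\})$ and $a_n=\varphi(\{|x|>1/n\})$. These elements increase, with join $a$. Each is a cozero element: with $h(x)=\max(|x|-1/n,0)$ the homomorphism $\varphi\circ h^{-1}$ sends $\mathbb R\setminus\{0\}$ to $a_n$. Finally $a_n^*\ge\varphi(\{|x|<1/n\})$, and $\{|x|<1/n\}\cup\{|x|>1/(n+1)\}=\mathbb R$.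

(ii) Let $a=\bigvee_{n\ge1}c_n$ with $c_n\in CL$; replacing $c_n$ by $c_n\wedge c_1^*\wedge\dots\wedge c_{n-1}^*$ we may assume the $c_n$ pairwise disjoint. Let $d_k=(c_1\vee\dots\vee c_k)^*$, so $d_0=1$ and $d_k=c_{k+1}\vee d_{k+1}$. For $U\subseteq\mathbb R$ open let $A_U=\bigvee\{c_n:1/n\in U\}$. Put $\varphi(U)=A_U$ if $0\notin U$. If $0\in U$, put $\varphi(U)=A_U\vee d_k$ for any $k$ such that $1/m\in U$ for all $m>k$; the choice of $k$ does not matter, since $d_k=c_{k+1}\vee d_{k+1}$ and $c_{k+1}\le A_U$ for such $k$. Clearly $\varphi(\emptyset)=0$, $\varphi(\mathbb R)=1$, and $\varphi$ preserves joins. For meets, $A_U\wedge A_V=A_{U\cap V}$ by disjointness. If $0\in U\cap V$, use a common $k$: $(A_U\vee d_k)\wedge(A_V\vee d_k)=A_{U\cap V}\vee d_k$. If $0\in U\setminus V$, then $(A_U\vee d_k)\wedge A_V=A_{U\cap V}\vee(d_k\wedge A_V)$, and $d_k\wedge A_V=\bigvee\{c_n:1/n\in V,\ n>k\}\le A_{U\cap V}$. So $\varphi$ is a frame homomorphism, and $\varphi(\mathbb R\setminus\{0\})=\bigvee_n c_n=a$. $\square$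

By (ii), BD implies $BD_0$, and the two agree for strongly zero-dimensional frames. Also $CL\subseteq L_\sigma\subseteq\mathsf{Coz}\,L$, and $c=c^{**}$ for $c\in CL$. So BD says exactly that $\{a^{**}:a\in\mathsf{Coz}\,L\}=CL$, and $BD_0$ says the same with $L_\sigma$ in place of $\mathsf{Coz}\,L$.

## Cellularity and covering conditions under which the guess is right

**Proposition 3.** Let $L$ be a zero-dimensional frame and $\lambda$ an infinite cardinal such that $a^*\vee a^{**}=1$ whenever $a$ is a join of at most $\lambda$ complemented elements.

- (a) If every pairwise disjoint subset of $CL$ has size $\le\lambda$, then $L$ is extremally disconnected, hence BD.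
- (b) If every cover of $L$ has a subcover of size $\le\lambda$, then $L$ is BD.
- (c) A zero-dimensional $BD_0$ frame is BD if and only if it is strongly zero-dimensional.

*Proof of (a).* Let $a\in L$, let $M$ be a maximal pairwise disjoint set of nonzero complemented elements below $a$, and put $m=\bigvee M\le a$; here $|M|\le\lambda$. If $a\wedge m^*\neq0$, then by zero-dimensionality some nonzero complemented element lies below it. That element is below $a$ and disjoint from every member of $M$, against maximality. So $a\wedge m^*=0$, that is, $m\le a\le m^{**}$. Hence $a^*=m^*$ and $a^{**}=m^{**}$, and $a^*\vee a^{**}=m^*\vee m^{**}=1$ by hypothesis.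

*Proof of (b).* This is the squeezing argument of the opening. Let $a\in\mathsf{Coz}\,L$ and take $a_n$ as in Lemma 2(i). The set
$$\{c\in CL: c\le a_{n+1}\ \text{ or }\ c\wedge a_n=0\}$$
is a cover: by zero-dimensionality its join is at least $a_{n+1}\vee a_n^*=1$. Take a subcover of size $\le\lambda$; let $s$ be the join of its members below $a_{n+1}$ and $t$ the join of the others. Then $s\le a_{n+1}$, and $a_n\wedge t=0$, so $a_n=a_n\wedge(s\vee t)=a_n\wedge s\le s$. As $s$ is a join of at most $\lambda$ complemented elements, $c_n:=s^{**}\in CL$. By (1), $a_{n+1}^{**}\le a_{n+2}$, so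
$$a_n\le c_n\le a_{n+1}^{**}\le a_{n+2}\le a .$$
Hence $a=\bigvee_nc_n\in L_\sigma$. So $\mathsf{Coz}\,L=L_\sigma$, and since $L$ is $BD_0$ (as $\lambda\ge\aleph_0$), it is BD.

*Proof of (c).* If $L_\sigma=\mathsf{Coz}\,L$, then $BD_0$ and BD are the same condition. Conversely, let $L$ be BD, $a\in\mathsf{Coz}\,L$, and $a_n$ as in Lemma 2(i). Then $a_n^{**}\in CL$ since $a_n\in\mathsf{Coz}\,L$, and $a_n^{**}\le a_{n+1}\le a$ by (1). So $a=\bigvee_na_n^{**}\in L_\sigma$; with Lemma 2(ii), $L_\sigma=\mathsf{Coz}\,L$. $\square$

If $CL$ is complete as a Boolean algebra and $L$ is zero-dimensional, then $L$ is extremally disconnected: take an infinite $\lambda\ge|CL|$; Lemma 1 gives the hypothesis of Proposition 3, and (a) applies.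

The proof of (b) shows where the guess stops being provable by squeezing. Without a small subcover, $s$ is a join of too many complemented elements, and nothing is known about $s^{**}$. By (c), a counterexample must contain a cozero set that is *not* a countable union of clopen sets.

There are two easy sources of $\sigma$-complete clopen algebras, and both fail to give a counterexample. P-spaces have $\sigma$-complete clopen algebras, but all their cozero sets are clopen. Stone spaces of $\sigma$-complete Boolean algebras are compact, so (b) applies to them. The counterexample lies strictly between the two.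

**Theorem 4.** For every infinite cardinal $\lambda$ there is a zero-dimensional Hausdorff, Čech-complete space $X$ such that

1. the closure of the union of any family of at most $\lambda$ clopen sets of $X$ is clopen; in particular $\mathcal O(X)$ is $BD_0$ and $\mathsf{Clop}(X)$ is $\lambda$-complete;
2. there is a continuous $f:X\to[0,1]$ such that the cozero sets $U=\{f<\frac13\}$ and $V=\{f>\frac13\}$ satisfy $\overline U\cap\overline V\ne\emptyset$, and $U\cup V$ is dense. Hence $X$ is not basically disconnected. It is not an F-space, and not even a quasi-F space (a space in which every dense cozero set is $C^*$-embedded).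

So the answer to the question is no, in ZFC and already for spatial frames: take $\lambda=\aleph_0$ and $L=\mathcal O(X)$. Moreover no degree of completeness of $CL$ short of full completeness forces BD.

The plan is as follows. We build a space $D$ in which intersections of $\lambda$ many open sets are open, and let $B=\mathsf{Clop}(D)$. In the Stone space of $B$ we keep only those ultrafilters at which a certain function $f$ is defined. Removing points makes room for $f$, but it could also create new clopen sets that do not come from $B$, and the completeness of $B$ would say nothing about them. The heart of the proof is that no new clopen sets appear.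

Fix $\lambda$ for the rest of the notes, and call a set *small* if its cardinality is $\le\lambda$. Let $\kappa=\lambda^{++}$. For the question as posed, small means countable and $\kappa=\aleph_2$.

## Finite lists of overlapping dyadic intervals

For $n\in\omega$ let $\mathcal J_n=\{[k2^{-n},(k+1)2^{-n}]:0\le k<2^n\}$. A finite partial function $d$ on $\omega\times\kappa$ with $d(n,\xi)\in\mathcal J_n$ is read as a finite list of entries, where the entry at $(n,\xi)$ proposes that a real number lies in an interval of length $2^{-n}$. Put $K_d=\bigcap\operatorname{ran}(d)$, with $K_\emptyset=[0,1]$. Let $D$ be the set of all such $d$ with $K_d\neq\emptyset$.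

For example, $d=\{((1,0),[0,\tfrac12]),((2,5),[\tfrac14,\tfrac12])\}$ is in $D$ with $K_d=[\frac14,\frac12]$. The list $\{((1,0),[0,\frac12]),((1,7),[\frac12,1])\}$ is in $D$ with $K_d=\{\frac12\}$: two entries of the same level may differ if they overlap. The list $\{((2,0),[0,\frac14]),((2,1),[\frac12,\frac34])\}$ is not in $D$. In all cases $K_d$ is a closed interval or a point, with dyadic endpoints.

**Topology on $D$.** For small $Q\subseteq\omega\times\kappa$ and $d\in D$ let
$$N_Q(d)=\{e\in D:e|_Q=d|_Q\},$$
where $e|_Q$ is the restriction of $e$ to $Q\cap\operatorname{dom}e$; in particular $e|_Q=d|_Q$ includes $Q\cap\operatorname{dom}e=Q\cap\operatorname{dom}d$. If $\operatorname{dom}d\subseteq Q$, this reads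
$$e\in N_Q(d)\iff e\supseteq d\ \text{ and }\ (\operatorname{dom}e\setminus\operatorname{dom}d)\cap Q=\emptyset. \tag{2}$$
So $Q$ is a small no-entry zone: $e$ may add entries to $d$, but not inside $Q$.

If $e\in N_Q(d)$ then $N_Q(e)=N_Q(d)$. Hence for $e\in N_Q(d)\cap N_{Q'}(d')$ the intersection equals $N_{Q\cup Q'}(e)$, and the sets $N_Q(d)$ form a base of a topology. Every open set containing $d$ contains some $N_Q(d)$, and we may always enlarge $Q$ so that $\operatorname{dom}d\subseteq Q$. For fixed $Q$ the sets $N_Q(d)$ partition $D$, so each is clopen. Since $\bigcap_iN_{Q_i}(d)=N_{\bigcup_i Q_i}(d)$, and a small union of small sets is small, intersections of small families of open sets are open. Put $B=\mathsf{Clop}(D)$. A small union of clopen sets is open, and its complement is a small intersection of open sets, so it is open too: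
$$B\ \text{ is a field of subsets of } D\text{ closed under small unions.} \tag{3}$$

The following sets record the entries:
$$b_{n,\xi,J}=\{d\in D:(n,\xi)\in\operatorname{dom}d,\ d(n,\xi)=J\},\qquad W_n=\bigcup_{\xi<\kappa,\,J\in\mathcal J_n}b_{n,\xi,J}.$$
Whether $d\in b_{n,\xi,J}$ depends only on $d|_{\{(n,\xi)\}}$, so $b_{n,\xi,J}\in B$. The set $W_n$ consists of the lists with at least one entry of level $n$.

We shall often add one entry. If $d\in D$, $Q\supseteq\operatorname{dom}d$ is small, $(n,\xi)\notin Q$ and $J\in\mathcal J_n$ meets $K_d$, then
$$d\cup\{((n,\xi),J)\}\in N_Q(d)\cap b_{n,\xi,J}\subseteq N_Q(d)\cap W_n. \tag{4}$$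
Indeed it is a function because $(n,\xi)\notin\operatorname{dom}d$, its $K$ is $K_d\cap J\ne\emptyset$, and (2) applies. For given $n$ and $Q$ such a $\xi$ exists because $|Q|\le\lambda<\kappa$.

## The space $X$ of ultrafilters with an entry at every level

Let $\mathrm{St}(B)$ be the Stone space of ultrafilters on $B$, compact Hausdorff with the clopen base of all $\hat b=\{p:b\in p\}$, $b\in B$. Define
$$X=\bigcap_{n\in\omega}\ \bigcup_{\xi<\kappa,\,J\in\mathcal J_n}\hat b_{n,\xi,J}\ \subseteq\ \mathrm{St}(B).$$
So $p\in X$ means that for every $n$ some $b_{n,\xi,J}$ belongs to $p$. The space $X$ is Hausdorff and zero-dimensional, with base $\{\hat b\cap X:b\in B\}$. It is a $G_\delta$ in a compact Hausdorff space, hence a $G_\delta$ in its compact closure, so it is Čech-complete. The principal ultrafilters $\{b\in B:d\in b\}$ are not in $X$, since the finite list $d$ has entries at finitely many levels only.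

**The map $f$.** Let $p\in X$ and consider all $J$ such that $b_{n,\xi,J}\in p$ for some $n,\xi$. Finitely many of the corresponding sets $b_{n,\xi,J}$ have their intersection in $p$, so they have a common element $e\in D$, and the finitely many $J$'s all contain $K_e\ne\emptyset$. By compactness all these $J$'s have a common point. It is unique, because for every $n$ an interval of length $2^{-n}$ occurs. Call it $f(p)$. By definition
$$p\in X,\ b_{n,\xi,J}\in p\ \Longrightarrow\ f(p)\in J. \tag{5}$$
So if $b_{n,\xi,J}\in p$, then $f$ takes values in $J$, of length $2^{-n}$, on the neighborhood $\hat b_{n,\xi,J}\cap X$ of $p$. As such $\xi,J$ exist for every $n$, the map $f:X\to[0,1]$ is continuous.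

## Producing points of $X$: a Baire-type lemma

We need a way to find points of $X$ that stay close to a prescribed subset of $D$.

**Lemma 5.** Let $\partial\subseteq D$ be such that for all $n\in\omega$ and $b\in B$: if $b\cap\partial\neq\emptyset$, then $b\cap\partial\cap W_n\ne\emptyset$. Then for every $b_0\in B$ with $b_0\cap\partial\ne\emptyset$ there is $p\in X\cap\hat b_0$ every member of which meets $\partial$.

*Proof.* Given $b_n\in B$ meeting $\partial$, pick $e\in b_n\cap\partial\cap W_n$, say $e\in b_{n,\xi_n,J_n}$, and let $b_{n+1}=b_n\cap b_{n,\xi_n,J_n}$. It contains $e$, so it meets $\partial$. Let $\mathcal I=\{b\in B:b\cap\partial=\emptyset\}$, an ideal of $B$. For $b\in\mathcal I$ and any $n$ the set $b_n\setminus b$ is nonempty, since it contains $b_n\cap\partial$. As $(b_n)$ is decreasing and $\mathcal I$ is closed under finite unions, the sets $b_n$ and $D\setminus b$ ($b\in\mathcal I$) have the finite intersection property. Let $p$ be an ultrafilter containing them all. No member of $p$ is in $\mathcal I$, so every member meets $\partial$. As $b_{n+1}\subseteq b_{n,\xi_n,J_n}$, we have $b_{n,\xi_n,J_n}\in p$ for every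 $n$, so $p\in X$. $\square$

**Density of $X$.** Lemma 5 applies to $\partial=D$: if $d\in b\in B$, choose a small $Q\supseteq\operatorname{dom}d$ with $N_Q(d)\subseteq b$, and use (4) with some $J\in\mathcal J_n$ meeting $K_d$. Hence
$$\hat b\cap X\neq\emptyset\quad\text{for every nonempty } b\in B. \tag{6}$$

## Why the labels must overlap

The aim of the next section is that every clopen $C\subseteq X$ has the form $\hat c\cap X$ with $c\in B$. Two small computations show what makes this true.

**Disjoint labels fail.** Replace $\mathcal J_n$ by the $2^n$ pairwise disjoint closed pieces of the Cantor set at level $n$. Everything so far, including (6), goes through, with $f$ now mapping into the Cantor set. Let $C=\{p\in X:f(p)\in R\}$, where $R$ is the right piece of level $1$ and $R'$ the left one. Then $C$ is clopen in $X$, but it is not $\hat c\cap X$ for any $c\in B$. Suppose it were. Either $\emptyset\in c$ or $\emptyset\in D\setminus c$. In the first case take a small $Q$ with $N_Q(\emptyset)\subseteq c$ and $\xi$ with $(1,\xi)\notin Q$. By (4) the set $c\cap b_{1,\xi,R'}$ is nonempty, so by (6) there is a point of $\hat c\cap X$ with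 value in $R'$, a contradiction. The second case is the same with $R$ and $D\setminus c$.

**Overlapping labels fuse.** Return to the intervals, and suppose someone wants a clopen set $C$ such that each one-entry list $\{((1,\eta),[0,\frac12])\}$ has a neighborhood $N_{Q_\eta}$ of it forced into $C$, and each $\{((1,\eta),[\frac12,1])\}$ has a neighborhood $N_{Q'_\eta}$ of it forced out of $C$, where the $Q$'s are small and contain the domains. Take $\lambda^+$ many indices $\eta$. The union of their $Q_\eta$ has size at most $\lambda^+<\kappa$, so there is $\eta'$ with $(1,\eta')$ outside it. As $Q'_{\eta'}$ is small, one of the $\lambda^+$ many $\eta$ has $(1,\eta)\notin Q'_{\eta'}$. Now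
$$g=\{((1,\eta),[0,\tfrac12]),\ ((1,\eta'),[\tfrac12,1])\}$$
belongs to $D$, because the intervals share the point $\frac12$, and it lies in *both* neighborhoods. So it is forced both in and out, which is impossible by (6). With disjoint labels $g$ would not be in $D$.

The proof below runs this fusion along the chain of intervals of $\mathcal J_n$ meeting $K_d$, each overlapping the next. This is how the connectedness of $[0,1]$ enters.

## Every clopen subset of $X$ comes from $B$

**Theorem 6.** For every clopen $C\subseteq X$ there is $c\in B$ with $C=\hat c\cap X$.

Fix a clopen $C\subseteq X$ and put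
$$C^+=\bigcup\{b\in B:\hat b\cap X\subseteq C\},\qquad C^-=\bigcup\{b\in B:\hat b\cap X\cap C=\emptyset\},\qquad \partial=D\setminus(C^+\cup C^-).$$
Lists in $C^+$ are called *positive*, lists in $C^-$ *negative*; those in $\partial$ are undecided. The sets $C^+$ and $C^-$ are open in $D$. They are disjoint: if $e\in b\cap b'$ with $b$, $b'$ of the two kinds, then $\hat b\cap\hat b'\cap X=\emptyset$, while $b\cap b'\ne\emptyset$, contradicting (6). The goal is $\partial=\emptyset$.

**Lemma 7.** If $b\in B$ and $b\subseteq C^+$, then $\hat b\cap X\subseteq C$. If $b\in B$ and $b\subseteq C^-$, then $\hat b\cap X\cap C=\emptyset$.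

*Proof.* This passes from a union of possibly many sets back to one set. Let $b\subseteq C^+$ and suppose $p\in\hat b\cap X\setminus C$. As $X\setminus C$ is open in $X$, there is $b'\in p$ with $\hat b'\cap X\cap C=\emptyset$, and intersecting with $b$ we may take $b'\subseteq b$. Then $b'\subseteq C^-$ by definition and $b'\subseteq C^+$, so $b'=\emptyset$, impossible for a member of $p$. The second claim is symmetric. $\square$

**Lemma 8.** If $b\in B$, $n\in\omega$ and $b\cap\partial\ne\emptyset$, then $b\cap\partial\cap W_n\ne\emptyset$.

*Proof.* Suppose $d\in b\cap\partial$, but every element of $b\cap W_n$ is positive or negative. Fix a small $Q_0\supseteq\operatorname{dom}d$ with $N_{Q_0}(d)\subseteq b$, and put $E=N_{Q_0}(d)\cap W_n$. By (2) every $e\in E$ extends $d$, and every $e\in E$ is positive or negative. As $C^+$ and $C^-$ are open, choose for each $e\in E$ a small $Q_e\supseteq Q_0\cup\operatorname{dom}e$ with $N_{Q_e}(e)\subseteq C^+$ if $e$ is positive, and $N_{Q_e}(e)\subseteq C^-$ if $e$ is negative.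

**Step 1: both signs occur outside every small zone.** *For every small $Q\supseteq Q_0$ the set $E\cap N_Q(d)$ contains a positive and a negative element.* Since $N_Q(d)\subseteq N_{Q_0}(d)$, we have $E\cap N_Q(d)=N_Q(d)\cap W_n$. Suppose it has no negative element. Then $N_Q(d)\cap W_n\subseteq C^+$. Let $p\in X$ with $N_Q(d)\in p$. As $p\in X$, some $b_{n,\xi,J}\in p$, and $N_Q(d)\cap b_{n,\xi,J}$ is a member of $p$ contained in $C^+$, so $p\in C$ by Lemma 7. Thus $\widehat{N_Q(d)}\cap X\subseteq C$, hence $d\in N_Q(d)\subseteq C^+$, contradicting $d\in\partial$. If there is no positive element, the same argument gives $d\in C^-$.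

For $J\in\mathcal J_n$ with $J\cap K_d\ne\emptyset$ and $\eta<\kappa$ with $(n,\eta)\notin Q_0$ let
$$d_{\eta,J}=d\cup\{((n,\eta),J)\},$$
which is in $E$ by (4). All but at most $\lambda$ many $\eta$ are allowed.

**Step 2: fusion, which transfers a sign to an overlapping interval.** *Let $e_i\in E$ $(i<\lambda^+)$ be positive, with $P_i:=\operatorname{dom}e_i\setminus\operatorname{dom}d$ disjoint from $Q_{e_j}$ for all $j<i$, and let $J\in\mathcal J_n$ meet every $K_{e_i}$. Then $d_{\eta,J}$ is positive for every $\eta$ with $(n,\eta)\notin\bigcup_iQ_{e_i}$, hence for all but at most $\lambda^+$ many $\eta$. The same holds with "negative" in place of "positive".*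

Note that $J$ meets $K_d\supseteq K_{e_i}$, and $(n,\eta)\notin Q_0$ since $Q_0\subseteq Q_{e_i}$; so $d_{\eta,J}$ is defined and in $E$. The $P_i$ are pairwise disjoint, since $P_j\subseteq\operatorname{dom}e_j\subseteq Q_{e_j}$. Suppose $d_{\eta,J}$ is not positive. Then it is negative; write $Q'=Q_{d_{\eta,J}}$. As $Q'$ has at most $\lambda$ elements and the $\lambda^+$ many sets $P_i$ are pairwise disjoint, some $i$ has $P_i\cap Q'=\emptyset$. Put $g=e_i\cup d_{\eta,J}$.

First, $g\in D$. Both lists extend $d$, and the only further entry of $d_{\eta,J}$ is at $(n,\eta)\notin Q_{e_i}\supseteq\operatorname{dom}e_i$. So $g$ is a finite function, and $K_g=K_{e_i}\cap J\ne\emptyset$.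

Second, $\operatorname{dom}g\cap Q_{e_i}=\operatorname{dom}e_i$, because $\operatorname{dom}g=\operatorname{dom}e_i\cup\{(n,\eta)\}$. So $g\in N_{Q_{e_i}}(e_i)\subseteq C^+$.

Third, $\operatorname{dom}g=\operatorname{dom}d_{\eta,J}\cup P_i$ with $\operatorname{dom}d_{\eta,J}\subseteq Q'$ and $P_i\cap Q'=\emptyset$, so $\operatorname{dom}g\cap Q'=\operatorname{dom}d_{\eta,J}$ and $g\in N_{Q'}(d_{\eta,J})\subseteq C^-$.

This contradicts $C^+\cap C^-=\emptyset$. The set $\bigcup_iQ_{e_i}$ has size at most $\lambda^+\cdot\lambda=\lambda^+$, which gives the bound. The negative version is symmetric.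

**Types.** Say that $J\in\mathcal J_n$ with $J\cap K_d\ne\emptyset$ has *positive type* (*negative type*) if $d_{\eta,J}$ is positive (negative) for all but at most $\lambda^+$ many $\eta<\kappa$. Since $\kappa=\lambda^{++}>\lambda^+$ and no list is both positive and negative, no $J$ has both types.

**Step 3: both types occur.** *Some $J$ has positive type and some $J$ has negative type.* By recursion on $i<\lambda^+$ let $Q^i=Q_0\cup\bigcup_{j<i}Q_{e_j}$, which is small because $|i|\le\lambda$, and use Step 1 to choose a positive $e_i\in E\cap N_{Q^i}(d)$. By (2), $P_i=\operatorname{dom}e_i\setminus\operatorname{dom}d$ is disjoint from $Q^i$, hence from $Q_{e_j}$ for all $j<i$. Each $K_{e_i}$ is a closed interval or point with rational endpoints, so there are only countably many possibilities. As $\lambda^+$ is regular and uncountable, there are $\lambda^+$ many $i$ with the same value $K_{e_i}=K^+$. Keep only these and reindex them in increasing order by $\lambda^+$; the disjointness condition survives. Any $J\in\mathcal J_n$ meeting $K^+$ then has positive type by Step 2, and there is one because $\mathcal J_n$ covers $[0,1]$. The negative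 case is symmetric.

**Step 4: types spread to neighbors.** *If $J$ has positive type and $J'\in\mathcal J_n$ satisfies $J\cap J'\cap K_d\ne\emptyset$, then $J'$ has positive type.* Choose recursively $\eta_i$ $(i<\lambda^+)$ such that $e_i:=d_{\eta_i,J}$ is positive and $(n,\eta_i)\notin Q_0\cup\bigcup_{j<i}Q_{e_j}$. At each step at most $\lambda^+<\kappa$ values are excluded: at most $\lambda^+$ because the sign may fail, and at most $\lambda$ by the small set. Here $P_i=\{(n,\eta_i)\}$ is disjoint from the earlier $Q_{e_j}$, and $K_{e_i}=K_d\cap J$ meets $J'$. So Step 2 applies to $J'$, and $J'$ has positive type.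

**Step 5: the contradiction.** Since $K_d$ is a closed interval or a point, the members of $\mathcal J_n$ meeting it are consecutive. If two adjacent ones $[u,v]$ and $[v,w]$ both meet $K_d$, say in $x$ and $y$, then $x\le v\le y$, so $v\in K_d$ by convexity; thus their intersection meets $K_d$. By Step 3 one member has positive type, and by Step 4, moving from neighbor to neighbor, all of them have positive type. By Step 3 one of them also has negative type. This is impossible. $\square$

*Proof of Theorem 6.* Suppose $\partial\ne\emptyset$. By Lemma 8 the hypothesis of Lemma 5 holds, and Lemma 5 with $b_0=D$ gives $p\in X$ every member of which meets $\partial$. Since $C$ is clopen in $X$, there is $b\in p$ with $\hat b\cap X\subseteq C$ or $\hat b\cap X\cap C=\emptyset$. Then $b\subseteq C^+$ or $b\subseteq C^-$, so $b$ misses $\partial$, a contradiction. Hence $\partial=\emptyset$, and $C^+,C^-$ are complementary open sets of $D$. So $c:=C^+\in B$. Lemma 7 applied to $c$ gives $\hat c\cap X\subseteq C$, and applied to $D\setminus c=C^-$ it gives $(X\setminus\hat c)\cap C=\emptyset$. Therefore $C=\hat c\cap X$. $\square$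

## Closures of small unions of clopen sets

We prove part 1 of Theorem 4, by taking the union in $B$ instead of in $X$. Let $C_i$ ($i\in S$, $S$ small) be clopen in $X$. By Theorem 6, $C_i=\hat c_i\cap X$ with $c_i\in B$. By (3), $c=\bigcup_ic_i\in B$. The clopen set $\hat c\cap X$ contains $A=\bigcup_iC_i$, hence also $\overline A$. Suppose $p\in\hat c\cap X\setminus\overline A$. Then there is $b\in p$ with $b\subseteq c$ and $\hat b\cap X\cap A=\emptyset$, that is, $\hat b\cap\hat c_i\cap X=\emptyset$ for all $i$. By (6), $b\cap c_i=\emptyset$ for all $i$, so $b=b\cap c=\emptyset$, a contradiction. Hence $\overline A=\hat c\cap X$ is clopen.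

In $L=\mathcal O(X)$ this says $A^*\vee A^{**}=(X\setminus\overline A)\cup\operatorname{int}\overline A=1$ for every union $A$ of at most $\lambda$ clopen sets. As $\lambda\ge\aleph_0$, $L$ is $BD_0$, and by Lemma 1, $\mathsf{Clop}(X)$ is $\lambda$-complete. $\square$

## Two disjoint cozero sets with a common boundary point

We prove part 2 of Theorem 4. The sets $U=\{f<\frac13\}$ and $V=\{f>\frac13\}$ are disjoint cozero sets, namely those of $\max(\frac13-f,0)$ and $\max(f-\frac13,0)$.

**Step 1: a point whose members all allow the value $\frac13$.** Let $\partial=\{d\in D:\frac13\in K_d\}$; it contains $\emptyset$. We check the hypothesis of Lemma 5. Let $d\in b\cap\partial$ and $n\in\omega$, and take a small $Q\supseteq\operatorname{dom}d$ with $N_Q(d)\subseteq b$, some $(n,\xi)\notin Q$, and $J\in\mathcal J_n$ with $\frac13\in J$. By (4), $d\cup\{((n,\xi),J)\}\in b\cap W_n$, and $\frac13\in K_d\cap J$, so this list is in $\partial$. Lemma 5 with $b_0=D$ gives $p\in X$ all of whose members meet $\partial$.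

**Step 2: $p\in\overline U\cap\overline V$.** Let $b\in p$; we show that $\hat b\cap X$ meets $U$ and $V$. Pick $d\in b\cap\partial$ and a small $Q\supseteq\operatorname{dom}d$ with $N_Q(d)\subseteq b$. The number $\frac13$ is not dyadic, so it is an interior point of each of the finitely many intervals in $\operatorname{ran}(d)$, and of $[0,1]$. Hence $K_d$ contains $(\frac13-\varepsilon,\frac13+\varepsilon)$ for some $\varepsilon>0$. Choose $n$ with $2\cdot2^{-n}<\varepsilon$; then there are $J^-,J^+\in\mathcal J_n$ with
$$J^-\subseteq K_d\cap[0,\tfrac13),\qquad J^+\subseteq K_d\cap(\tfrac13,1].$$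
Choose $\xi$ with $(n,\xi)\notin Q$. By (4), $d\cup\{((n,\xi),J^\pm)\}\in b\cap b_{n,\xi,J^\pm}$. By (6) there are $p^\pm\in X$ containing $b\cap b_{n,\xi,J^\pm}$, and by (5), $f(p^\pm)\in J^\pm$. So $p^-\in\hat b\cap U$ and $p^+\in\hat b\cap V$.

**Step 3: $X$ is not basically disconnected.** Suppose $\overline U$ were open. From $U\cap V=\emptyset$ and $V$ open we get $\overline U\cap V=\emptyset$, and then, $\overline U$ being open, $\overline U\cap\overline V=\emptyset$, contradicting Step 2. So $\overline U$ is not open. In $L=\mathcal O(X)$ we have $U\in\mathsf{Coz}\,L$ and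
$$U^*\vee U^{**}=(X\setminus\overline U)\cup\operatorname{int}\overline U\ne X .$$
Hence $L$ is a zero-dimensional $BD_0$ frame that is not BD.

**Step 4: $U\cup V$ is dense.** Let $\emptyset\ne b\in B$. Pick $d\in b$, a small $Q\supseteq\operatorname{dom}d$ with $N_Q(d)\subseteq b$, and let $q$ be an endpoint of $K_d$. It is dyadic, so $q\neq\frac13$. Choose $n$ with $2^{-n}<|q-\frac13|$, then $J\in\mathcal J_n$ with $q\in J$, so that $\frac13\notin J$, and $\xi$ with $(n,\xi)\notin Q$. By (4) the set $b\cap b_{n,\xi,J}$ is nonempty. By (6) some $r\in X$ contains it, and $f(r)\in J$ by (5). So $r\in\hat b\cap X$ lies in $U\cup V=X\setminus f^{-1}(\frac13)$.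

**Step 5: $X$ is neither quasi-F nor F.** By Step 4, $U\cup V$ is a dense cozero set, that of $|f-\frac13|$. The function equal to $0$ on $U$ and $1$ on $V$ is bounded and continuous on $U\cup V$, since $U$ and $V$ are disjoint and open. A continuous extension to $X$ would take both values $0$ and $1$ at the point $p\in\overline U\cap\overline V$. So $U\cup V$ is not $C^*$-embedded, and $X$ is not quasi-F. In an F-space every cozero set is $C^*$-embedded, so $X$ is not an F-space either. (In the equivalent form: in an F-space disjoint cozero sets are completely separated, hence have disjoint closures.) This proves Theorem 4. $\blacksquare$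

**Remark.** The spaces on either side of $X$ are basically disconnected. The space $D$ is a P-space, so its cozero sets are clopen. The compact space $\mathrm{St}(B)$ has clopen algebra isomorphic to $B$, which is $\sigma$-complete by (3), so $\mathrm{St}(B)$ is BD by Lemma 1 and Proposition 3(b). By (6), $X$ is a dense $G_\delta$ in $\mathrm{St}(B)$, and by Theorem 6 both have the same clopen sets, up to trace. What they do not share is the function $f$: it has no continuous extension $F$ to $\mathrm{St}(B)$. For such an $F$, the sets $\{F<\frac13\}$ and $\{F>\frac13\}$ would be disjoint cozero sets of the BD space $\mathrm{St}(B)$, so by the argument of Step 3 they would have disjoint closures, while the point $p$ of Step 2 lies in both.
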